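\title{An orientation obstruction to realizing Borel--Smith functions over the orbit category}

\begin{abstract}
Let $G$ be a finite group, $p$ a prime and $S$ a Sylow $p$-subgroup of $G$. Grodal and Smith asked whether every monotone Borel--Smith function $f\ge 0$ on the $p$-subgroups of $G$ is the dimension function of a perfect complex over the $p$-orbit category of $G$ that is an $\mathbb F_p$-homology sphere. We show that the answer is no for every odd prime $p$, with $G=A_{p+2}$ as a counterexample, and we determine the realizable functions for all $G$. To each Borel--Smith function $f$ we attach an orientation class $\theta(f)\in\mathrm{Hom}(N_G(S),\mathbb F_p^\times)/\mathrm{res}\,\mathrm{Hom}(G,\mathbb F_p^\times)$, and we prove that a monotone Borel--Smith function $f\ge0$ is realizable if and only if $f(S)\ge1$ or $\theta(f)=1$. In particular the answer is yes for $p=2$ and for groups with a normal Sylow $p$-subgroup, and $(p-1)f$ is always realizable.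
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Throughout, $G$ is a finite group, $p$ is a prime, $k=\mathbb F_p$, and $S$ is a Sylow $p$-subgroup of $G$. Suppose that $G$ acts on a sphere and that the fixed set of every $p$-subgroup is a mod $p$ homology sphere. The dimensions of these fixed sets form a function on the $p$-subgroups of $G$. This paper determines which functions occur in an algebraic model of this situation.

Let $\mathcal H_p$ be the family of all $p$-subgroups of $G$, the trivial subgroup included. The \emph{orbit category} $\Gamma_G=\mathrm{Or}_p(G)$ has as objects the $G$-sets $G/H$ with $H\in\mathcal H_p$ and as morphisms the $G$-maps. A \emph{$k\Gamma_G$-module} is a contravariant functor from $\Gamma_G$ to $k$-vector spaces; we write $\mathbf C(H)$ for the value of a module or complex $\mathbf C$ at $G/H$. The constant module with value $k$ and identity maps is $\underline k$. A chain complex of $k\Gamma_G$-modules is \emph{perfect} if it is bounded and its terms are finitely generated projective $k\Gamma_G$-modules.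

The model is the following. If $X$ is a finite $G$-CW-complex whose isotropy groups are $p$-groups, then $H\mapsto C_*(X^H;k)$ is a complex of $k\Gamma_G$-modules. An equivariant cell $G/K\times D^i$ contributes the representable functor $H\mapsto k[(G/K)^H]$ in degree $i$, and representable functors are projective, so the complex is perfect. It records the chains of all fixed sets $X^H$ at once, together with the maps between them.

\begin{definition}\label{def:sphere}
Let $\mathbf C$ be a complex of $k\Gamma_G$-modules with $\mathbf C_i=0$ for $i<0$, with an augmentation $\varepsilon\colon\mathbf C_0\to\underline k$, and let $\widetilde{\mathbf C}$ be the augmented complex $\cdots\to\mathbf C_1\to\mathbf C_0\to\underline k\to0$ with $\underline k$ in degree $-1$. Let $\underline n\colon\mathcal H_p\to\mathbb Z$ be a conjugation-invariant function with $\underline n\ge-1$. Then $\mathbf C$ is an \emph{$\mathbb F_p$-homology $\underline n$-sphere} if for every $H\in\mathcal H_p$ the homology of $\widetilde{\mathbf C}(H)$ is isomorphic to $k$ in degree $\underline n(H)$ and zero in all other degrees. Its \emph{dimension function} is $\underline n+1\ge0$.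 A function $f\colon\mathcal H_p\to\mathbb Z$ is \emph{realizable} if it is the dimension function of a perfect complex that is an $\mathbb F_p$-homology $(f-1)$-sphere.
\end{definition}

The value $\underline n(H)=-1$ corresponds to the empty fixed set $S^{-1}=\emptyset$. The shift by one comes from linear spheres: if $V$ is a real representation of $G$ with unit sphere $S(V)$, then $S(V)^H=S(V^H)$ has dimension $f_V(H)-1$, where $f_V(H)=\dim V^H$. When $G$ is a $p$-group, an equivariant triangulation of $S(V)$ (Lemma~\ref{lem:linear}) shows that $f_V$ is realizable.

\begin{definition}\label{def:BS}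
A conjugation-invariant function $f\colon\mathcal H_p\to\mathbb Z$ is \emph{monotone} if $f(K)\le f(H)$ whenever $H\le K$. It is a \emph{Borel--Smith function} if it satisfies the following conditions for $H\trianglelefteq K$ in $\mathcal H_p$.
\begin{itemize}
\item[(i)] If $p$ is odd and $K/H\cong\mathbb Z/p$, then $f(H)-f(K)$ is even.
\item[(ii)] If $K/H\cong\mathbb Z/p\times\mathbb Z/p$ and $H_0/H,\dots,H_p/H$ are its subgroups of order $p$, then $f(H)-f(K)=\sum_{i=0}^p\bigl(f(H_i)-f(K)\bigr)$.
\item[(iii)] If $p=2$, $K/H$ is cyclic of order $4$ and $L/H$ is its subgroup of order $2$, then $f(H)-f(L)$ is even.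
\item[(iv)] If $p=2$, $K/H$ is quaternion of order $8$ and $L/H$ is its subgroup of order $2$, then $f(H)-f(L)$ is divisible by $4$.
\end{itemize}
\end{definition}

The four conditions record the real representation theory of the small quotients $K/H$. For $f=f_V$, decompose $V^H$ into irreducible representations of $K/H$. Condition (i) holds because the nontrivial irreducible real representations of $\mathbb Z/p$, $p$ odd, have dimension $2$. Condition (ii) holds because each nontrivial irreducible real representation of $\mathbb Z/p\times\mathbb Z/p$ has exactly one of the groups $H_i/H$ as its kernel. Conditions (iii) and (iv) hold because the irreducible real representations of $\mathbb Z/4$ and of the quaternion group that are nontrivial on the subgroup of order $2$ have dimension $2$ and $4$. The conditions also hold in the algebraic model; we use the following known result without proof.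

\begin{theorem}\label{thm:known}
The dimension function of a perfect $\mathbb F_p\Gamma_G$-complex that is an $\mathbb F_p$-homology $\underline n$-sphere is a Borel--Smith function.
\end{theorem}

The converse problem is a question of Grodal and Smith, which we take from the survey of Hambleton and Yalcin \cite{HY}.

\begin{quote}
\emph{Let $f$ be a monotone Borel--Smith function on the $p$-subgroups of a finite group $G$ with $f\ge0$. Is $f$ realizable?}
\end{quote}

For $G=\mathbb Z/p$ the answer is yes: such an $f$ has $f(G)=a\ge0$ and $f(1)=a+2b$ (for $p$ odd) or $a+b$ (for $p=2$) with $b\ge0$, so $f=f_V$ where $V$ is a sum of $a$ trivial and $b$ nontrivial irreducible representations. One would guess yes in general. The hypotheses on $f$ can all be read off inside $S$, the index $|G:S|$ is invertible in $k$, and in that situation a construction for $S$ can often be carried over to $G$ by a transfer argument. What this guess overlooks is that the one-dimensional homology group of $\widetilde{\mathbf C}(H)$ carries an action of $N_G(H)$, and elements of order prime to $p$ may act on it by nontrivial scalars.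

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $p$ be an odd prime and $G=A_{p+2}$ (for $p=3$, $G=A_5$). Put $f(1)=2$ and $f(P)=0$ for $|P|=p$. Then $f$ is a monotone Borel--Smith function with $f\ge0$, and $f$ is not realizable.
\end{theorem}

The classification needs a carrier for the characters just mentioned that exists for every Borel--Smith function, realizable or not. A \emph{$p$-permutation} $kG$-module is a direct summand of a permutation module $k[Y]$, $Y$ a finite $G$-set. For a $kG$-module $M$ and a $p$-subgroup $P$, the \emph{Brauer quotient} is the $k[N_G(P)/P]$-module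
\[
M(P)=M^P\Big/\sum_{R<P}\mathrm{tr}_R^P\,M^R,\qquad \mathrm{tr}_R^P(v)=\sum_{uR\in P/R}uv .
\]
It is the algebraic substitute for the fixed set, since $k[Y](P)\cong k[Y^P]$. A bounded complex $X$ of $p$-permutation $kG$-modules is \emph{endotrivial} if for every $P\in\mathcal H_p$ the homology of $X(P)$ has total dimension one. We then write $h_X(P)$ for the degree in which it lies, and $o_X(P)\colon N_G(P)\to k^\times$ for the \emph{orientation character} by which $N_G(P)$ acts on it.

Section~\ref{sec:endo} shows that for every Borel--Smith function $f$ there is an endotrivial complex $X_f$ with $h_{X_f}=f-1$, unique up to homotopy equivalence and tensoring with a character $G\to k^\times$. Hence the \emph{orientation class}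
\[
\theta(f)=[\,o_{X_f}(S)\,]\in\mathrm{Hom}(N_G(S),k^\times)\big/\mathrm{res}\,\mathrm{Hom}(G,k^\times)
\]
depends only on $f$, and it satisfies $\theta(f+g)=\theta(f)\theta(g)$.

\begin{theorem}\label{thm:B}
A function $f\colon\mathcal H_p\to\mathbb Z$ is realizable if and only if $f$ is a monotone Borel--Smith function, $f\ge0$, and either $f(S)\ge1$ or $\theta(f)=1$.
\end{theorem}

The dichotomy has a simple source. If $f(S)\ge1$, the orientation character of the smallest sphere $\mathbf C(S)$ can be prescribed at will. If $f(S)=0$, the homology of $\widetilde{\mathbf C}(S)$ is the copy of $k$ in degree $-1$, on which $N_G(S)$ acts trivially, and this must be compatible with a character of the whole group $G$ on the homology of $\widetilde{\mathbf C}(1)$.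

\begin{corollary}\label{cor:C}
Let $f\ge0$ be a monotone Borel--Smith function on the $p$-subgroups of $G$.
\begin{enumerate}
\item If $p=2$, then $f$ is realizable. So the question has the answer yes for $p=2$ and all $G$, while by Theorem~\ref{thm:A} it fails for every odd $p$.
\item If $f(S)\ge1$, then $f$ is realizable. In particular $f+1$ is always realizable.
\item If $S\trianglelefteq G$ (for example if $G$ is a $p$-group), or if $N_G(S)=S\,C_G(S)$, then $f$ is realizable.
\item Let $p$ be odd, $S\ne1$ cyclic and $f(S)=0$. Then $f$ is realizable if and only if $\omega^{f(1)/2}$ extends to a character $G\to\mathbb F_p^\times$, where $\omega\colon N_G(S)\to\mathbb F_p^\times$ is the action on the subgroup of order $p$ of $S$.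
\item The function $(p-1)f$ is always realizable, and $p-1$ is sharp: for $p$ odd, $G=A_{p+2}$ and $m\ge0$, the function $f_m$ with $f_m(1)=2m$ and $f_m(S)=0$ is realizable if and only if $p-1$ divides $m$.
\end{enumerate}
\end{corollary}

After the preliminaries of Section~\ref{sec:prelim}, Section~\ref{sec:counter} proves Theorem~\ref{thm:A} directly; the argument already shows the obstruction. Sections~\ref{sec:pperm} and~\ref{sec:endo} construct $X_f$ and $\theta$, and Section~\ref{sec:nec} proves the necessity half of Theorem~\ref{thm:B}. The realizing complex is built in Section~\ref{sec:suff} by attaching cells, from $S$ down to the trivial subgroup. At each subgroup, $X_f$ provides an isomorphism in a stable category, and the dimension bound of Section~\ref{sec:bound} allows us to lift it to the derived category. Section~\ref{sec:cor} computes $\theta$ in the cases of Corollary~\ref{cor:C}.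

\section{Orbit categories and stable categories}\label{sec:prelim}

All modules are finitely generated. For a subgroup $H$ of $G$ put $W_H=N_G(H)/H$, and write ${}^gH=gHg^{-1}$. The notation $M\mid N$ means that $M$ is isomorphic to a direct summand of $N$. A character $W\to k^\times$ and the one-dimensional $kW$-module that it defines are denoted by the same letter; such a character is trivial on elements of $p$-power order.

\subsection{Modules over the orbit category}

A $G$-map $G/L\to Y$ is determined by the image of the coset $L$, which can be any point of $Y^L$. For a finite $G$-set $Y$ let $k[Y^?]$ be the $k\Gamma_G$-module $L\mapsto k[Y^L]$. For $K\in\mathcal H_p$ the module $k[(G/K)^?]$ is the representable functor $k[?,G/K]$, and Yoneda's lemma gives $\mathrm{Hom}(k[?,G/K],\mathbf N)=\mathbf N(K)$. Hence these modules are projective, every projective $k\Gamma_G$-module is a summand of a finite sum of them, and every morphism between two of them is a $k$-linear combination of $G$-maps. The automorphisms of $G/H$ make $\mathbf N(H)$ a left $kW_H$-module; for $\mathbf N=k[Y^?]$ this is the permutation module $k[Y^H]$.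

We say that a $k\Gamma_G$-module is of \emph{permutation type} if it is a summand of some $k[Y^?]$. Projective modules and $\underline k=k[(G/G)^?]$ are of permutation type, so all terms of $\widetilde{\mathbf C}$ are when $\mathbf C$ is perfect.

The algebraic form of a cell of type $G/H$ is the following. The set $(G/H)^L$ carries a right action of $W_H$, and for a projective $kW_H$-module $R$ we put
\[
E_HR=k[(G/H)^?]\otimes_{kW_H}R .
\]
Since $E_H(kW_H)=k[?,G/H]$ and $E_H$ is additive, $E_HR$ is projective, and evaluation at $G/H$ gives a natural isomorphism $\mathrm{Hom}(E_HR,\mathbf N)\cong\mathrm{Hom}_{kW_H}(R,\mathbf N(H))$. Moreover $(E_HR)(H)=R$, and $(E_HR)(K)=0$ unless $K$ is conjugate to a subgroup of $H$. In particular $E_1R$ has the value $R$ at $G/1$ and $0$ elsewhere. If $K\le G$ has order prime to $p$, then $k[G/K]$ is a projective $kG$-module and $k[(G/K)^?]=E_1k[G/K]$ is a projective $k\Gamma_G$-module.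

\begin{lemma}\label{lem:linear}
Let $V$ be a real representation of a finite group $W$. There is a finite simplicial complex $\Delta$ with a $W$-action and a $W$-homeomorphism $|\Delta|\cong S(V)$ such that the vertices of each simplex carry a total order preserved by faces and by $W$. For every $H\le W$, the simplices fixed by $H$ form a subcomplex $\Delta^H$ with $|\Delta^H|\cong S(V^H)$.
\end{lemma}

\begin{proof}
Let $\Pi\subset V$ be the convex hull of the $W$-orbits of the vectors $\pm b$, where $b$ runs over a basis of $V$. It is a $W$-invariant polytope with $0$ in its interior, so radial projection is a $W$-homeomorphism $\partial\Pi\cong S(V)$. Let $\Delta$ be the barycentric subdivision of $\partial\Pi$: its simplices are the chains $F_0<\dots<F_i$ of proper faces, ordered by dimension. An element of $W$ that fixes an interior point of a simplex preserves the chain, hence each $F_j$, hence fixes the simplex pointwise. So $|\Delta|^H=|\Delta^H|$.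
\end{proof}

If $\Delta_i$ is the $W$-set of $i$-simplices, then $C_i(\Delta^H;k)=k[\Delta_i^H]$, with no signs in the action because the order of the vertices is preserved.

\subsection{Complexes}

Complexes are graded homologically and $A[m]_i=A_{i-m}$, so $k[n]$ is $k$ in degree $n$. We write $K(-)$ for a homotopy category of bounded complexes and $D^b(kW)$ for the bounded derived category of a group algebra. A short exact sequence of complexes gives a triangle in $D^b$, and in $K$ if it splits in each degree. Within a class of modules closed under summands, a bounded complex is \emph{minimal} if it has the least total dimension among the homotopy equivalent bounded complexes with terms in the class.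

\begin{lemma}[Cancellation]\label{lem:cancel}
Let $Z$ be a bounded complex with differential $\partial$, and let $M\ne0$ be a direct summand of $Z_d$ such that $\partial|_M\colon M\to Z_{d-1}$ is split injective. Then $Z$ is homotopy equivalent to the quotient of $Z$ by the subcomplex $M\to\partial M$, and the terms of this quotient are summands of the terms of $Z$. In particular $Z$ is not minimal.
\end{lemma}

\begin{proof}
The subcomplex is contractible and is a summand in each degree, so the triangle in $K$ shows that the quotient map is a homotopy equivalence.
\end{proof}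

Let $W$ be a finite group. We use the following textbook facts. Projective and injective $kW$-modules coincide. A $kW$-module is projective if and only if its restriction to a Sylow $p$-subgroup is projective, and over a $p$-group projective modules are free. A complex with homology only in degree $n$ is isomorphic in $D^b(kW)$ to $H_n[n]$. For modules $M,N$ one has $\mathrm{Hom}_{D^b}(M[a],N[b])=\mathrm{Ext}^{b-a}_{kW}(M,N)$, which is zero for $b<a$. If $A$ is a bounded complex of projectives or $B$ is a bounded complex of injectives, then $\mathrm{Hom}_{D^b}(A,B)=\mathrm{Hom}_K(A,B)$.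

An object of $D^b(kW)$ is \emph{perfect} if it is isomorphic to a bounded complex of projective modules. The perfect objects form a thick subcategory, and $\mathrm{St}(kW)$ denotes the quotient of $D^b(kW)$ by it. A morphism of $D^b(kW)$ becomes invertible in $\mathrm{St}(kW)$ if and only if its cone is perfect. Shifts, and tensoring with a one-dimensional module, are autoequivalences of $\mathrm{St}(kW)$. Let $\mathrm{stmod}(kW)$ be the category of $kW$-modules with maps taken modulo those that factor through a projective module. By Rickard's theorem \cite{Rickard}, the functor $\mathrm{stmod}(kW)\to\mathrm{St}(kW)$ is an equivalence. We need it to lift isomorphisms in $\mathrm{St}(kW)$ between modules to module maps, and in the following form.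

\begin{lemma}\label{lem:onedim}
Let $p$ divide $|W|$. One-dimensional $kW$-modules are nonzero in $\mathrm{St}(kW)$, and two of them are isomorphic in $\mathrm{St}(kW)$ only if they are isomorphic.
\end{lemma}

\begin{proof}
A one-dimensional module is not free over a Sylow $p$-subgroup, so it is not projective and is nonzero in $\mathrm{stmod}(kW)$. Modules $\chi,\chi'$ that are isomorphic in $\mathrm{stmod}(kW)$ satisfy $\chi\oplus R\cong\chi'\oplus R'$ with $R,R'$ projective, and the Krull--Schmidt theorem gives $\chi\cong\chi'$.
\end{proof}

The stable category enters because a group of order $p$ acts freely outside its fixed set.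

\begin{lemma}\label{lem:indexp}
Let $\mathbf A$ be a bounded complex of $k\Gamma_G$-modules of permutation type. Let $H\trianglelefteq U$ be $p$-subgroups with $|U:H|=p$, and let $J$ be a subgroup of $(N_G(H)\cap N_G(U))/H$ that has $U/H$ as a Sylow $p$-subgroup. Then the map $\mathbf A(U)\to\mathbf A(H)$ induced by $G/H\to G/U$ is a map of complexes of $kJ$-modules that becomes an isomorphism in $\mathrm{St}(kJ)$.
\end{lemma}

\begin{proof}
For the module $k[Y^?]$ the map is the $J$-equivariant inclusion $k[Y^U]\to k[Y^H]$. Its cokernel has the basis $Y^H\setminus Y^U$, on which the group $U/H$ of prime order acts freely. The map is natural in the module, so for a summand of $k[Y^?]$ it is again equivariant and injective with cokernel projective over $k[U/H]$, hence over $kJ$. Thus the cone of $\mathbf A(U)\to\mathbf A(H)$ is isomorphic in $D^b(kJ)$ to a bounded complex of projectives.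
\end{proof}

\section{Periodicity and the counterexample}\label{sec:counter}

By Lemma~\ref{lem:indexp}, the homology groups of a sphere at $U$ and at $H$ are stably isomorphic up to a shift. To exploit this we must know what a shift does to a character when the Sylow $p$-subgroup has order $p$.

\begin{lemma}\label{lem:period}
Let $J=C\rtimes\langle x\rangle$, where $C=\langle c\rangle$ has order $p$ and $x$ has order prime to $p$. Let $\omega\colon J\to k^\times$ be the character with $gcg^{-1}=c^{\omega(g)}$, and let $P=k[J/\langle x\rangle]$. There is an exact sequence of $kJ$-modules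
\begin{equation}\label{eq:period}
0\to\omega\to P\otimes\omega\to P\to k\to0
\end{equation}
with projective middle terms. Consequently $k[2j]\cong\omega^{-j}$ in $\mathrm{St}(kJ)$ for all $j\in\mathbb Z$.
\end{lemma}

\begin{proof}
Identify $P$ with $kC$ through the basis $c^i\langle x\rangle$. Then $C$ acts by multiplication and $x$ acts by the ring automorphism $c\mapsto c^a$, $a=\omega(x)$. The modules $P$ and $P\otimes\omega$ are free over $kC$, hence projective over $kJ$. Let $I=(c-1)$ be the augmentation ideal of $kC\cong k[t]/(t^p)$, $t=c-1$. Since $c^a-1\equiv a(c-1)$ modulo $I^2$, the element $x$ acts on $I^j/I^{j+1}$ by $a^j$. As $k\langle x\rangle$ is semisimple, the surjection $I\to I/I^2$ splits, so there is a generator $y$ of the ideal $I$ with $x\cdot y=ay$. The map $P\otimes\omega\to P$, $u\otimes1\mapsto uy$, is $C$-linear, and it commutes with $x$ because $x\cdot(uy)=a(x\cdot u)y$. Its image is $I$, and its kernel is $I^{p-1}\otimes\omega\cong\omega^{p-1}\otimes\omega=\omega$. This gives \eqref{eq:period}.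

Let $R$ be the complex $P\otimes\omega\to P$ in degrees $1,0$. In the triangle $\omega[1]\to R\to k\to\omega[2]$ the term $R$ is perfect, so $k\cong\omega[2]$ in $\mathrm{St}(kJ)$. Tensoring with powers of $\omega$ and shifting gives the last claim by induction on $|j|$.
\end{proof}

\begin{example}\label{ex:polygon}
Let $p$ be odd and let $J$ be the dihedral group of order $2p$, so $xcx^{-1}=c^{-1}$ and $\omega=\mathrm{sgn}$ is the character with kernel $C$. One may take $y=c^{(p+1)/2}-c^{(p-1)/2}=c^{(p-1)/2}(c-1)$, which $x$ sends to $-y$. Then \eqref{eq:period} is the augmented chain complex of the regular $p$-gon with vertices $v_i=c^i$, completed by its first homology: the reflection $x$ fixes $v_0$ and reverses the opposite side, whose boundary is $y$. For $p=3$, let $e_i$ be the side opposite $v_i$, so that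
\[
\partial e_0=v_2-v_1,\qquad\partial e_1=v_0-v_2,\qquad\partial e_2=v_1-v_0 .
\]
The reflection exchanges $v_1$ and $v_2$ and acts by $e_0\mapsto-e_0$, $e_1\mapsto-e_2$, $e_2\mapsto-e_1$. The cycles are spanned by $e_0+e_1+e_2$, on which $x$ acts by $-1$.

The complex $E_1(P\otimes\mathrm{sgn})\to E_1P$ is a perfect $k\Gamma_J$-complex. It is the circle at $J/1$ and the empty set at $J/C$, so it realizes the function $f(1)=2$, $f(C)=0$, with $J$ acting on the fundamental class through $\mathrm{sgn}$. The next proof shows that this character is forced.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:A}]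
Since $p+2<2p$, the group $S$ has order $p$. Conditions (ii)--(iv) are vacuous and $f(1)-f(S)=2$ is even, so $f$ is a monotone Borel--Smith function.

Identify $\{1,\dots,p\}$ with $\mathbb Z/p$ and let $S$ be generated by $c\colon i\mapsto i+1$. The permutation $i\mapsto-i$ is a product of $(p-1)/2$ disjoint transpositions and inverts $c$. Multiplying it by the transposition $(p{+}1\;\,p{+}2)$ if it is odd, we obtain an involution $x\in G$ with $xcx^{-1}=c^{-1}$. The group $J=S\rtimes\langle x\rangle$ is dihedral of order $2p$.

Suppose that $\mathbf C$ realizes $f$. The homology of $\widetilde{\mathbf C}(S)$ lies in degree $-1$ and is a quotient of $\underline k(S)=k$, so $J$ acts on it trivially. The homology of $\widetilde{\mathbf C}(1)$ lies in degree $1$ and is a one-dimensional $kG$-module, which is trivial because $A_{p+2}$ is perfect. Lemma~\ref{lem:indexp} gives $k[-1]\cong k[1]$ in $\mathrm{St}(kJ)$, so $k\cong k[2]\cong\mathrm{sgn}$ by Lemma~\ref{lem:period}. Since $-1\neq1$ in $k$, this contradicts Lemma~\ref{lem:onedim}.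
\end{proof}

\begin{example}\label{ex:ico}
Adding $1$ to $f$ removes the obstruction. Let $p=3$ and let $A_5$ act on $V=\mathbb R^3$ as the rotation group of the icosahedron, so $f_V(1)=3$ and $f_V(S)=1$. The isotropy groups on $S(V)$ have order $1$, $2$, $3$ or $5$, so for $\Delta$ as in Lemma~\ref{lem:linear} the modules $k[\Delta_i^?]$ are projective, and $f_V$ is realizable. The fixed set of $S$ is a pair of poles. The rotation $x$ inverts the rotation $c$, so it exchanges the poles and acts by $-1$ on the reduced homology of this $0$-sphere. The sign that the empty set could not carry is carried by $S^0$.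
\end{example}

\section{Complexes of $p$-permutation modules}\label{sec:pperm}

To extend the argument of Section~\ref{sec:counter} to all groups we forget part of the structure. A perfect complex $\mathbf C$ is replaced by the complex of $kG$-modules $\widetilde{\mathbf C}(1)$, from which the other values are recovered as Brauer quotients. In this setting tensor products and duals are available.

Let $W$ be a finite group. A $kW$-module is $p$-permutation if and only if its restriction to every $p$-subgroup has a basis permuted by that subgroup. The class is closed under sums, summands, tensor products, duals, restriction, induction and inflation, and it contains the one-dimensional modules. The Brauer quotient is an additive functor; it is applied to complexes term by term and preserves homotopy equivalences. The following facts about $p$-permutation $kW$-modules $M,N$ and $p$-subgroups $P$, $H\trianglelefteq U$ are standard \cite{Broue}; the isomorphisms are natural and equivariant.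
\begin{itemize}
\item[(B1)] The inclusion $k[Y^P]\subset k[Y]^P$ induces an isomorphism $k[Y^P]\cong k[Y](P)$.
\item[(B2)] $(M\otimes N)(P)\cong M(P)\otimes N(P)$ and $M^*(P)\cong M(P)^*$.
\item[(B3)] $M(H)(U/H)\cong M(U)$.
\item[(B4)] If $M$ is indecomposable, there is a $p$-subgroup $P$ with $M\mid k[W/P]$ and $M(P)\ne0$. We call such a $P$ a \emph{vertex} of $M$.
\end{itemize}
By (B1), $M(P)$ is a $p$-permutation module for $N_W(P)/P$; a projective module has $M(P)=0$ for $P\ne1$; and if $P$ is a vertex of $M$, then $M(P)\mid k[(W/P)^P]=k[N_W(P)/P]$ is projective. An indecomposable module with vertex $1$ is projective.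

\begin{lemma}\label{lem:brauer}
Let $\mathbf A$ be a $k\Gamma_G$-module of permutation type and $H\trianglelefteq U$ $p$-subgroups of $G$. Then $\mathbf A(H)$ is a $p$-permutation $kW_H$-module, and the composite $\mathbf A(U)\to\mathbf A(H)^{U/H}\to\mathbf A(H)(U/H)$ is an isomorphism, natural in $\mathbf A$ and equivariant for $N_G(H)\cap N_G(U)$.
\end{lemma}

\begin{proof}
For $\mathbf A=k[Y^?]$ this is (B1) for the $W_H$-set $Y^H$, since $(Y^H)^{U/H}=Y^U$. It passes to summands by naturality.
\end{proof}

We need one trace computation. Let $V$ be any $kW$-module, $P$ a $p$-subgroup, $\bar N=N_W(P)/P$ and $v\in V^P$. Split $W/P$ into $P$-orbits. The orbit of $wP$ has stabilizer $R=P\cap{}^wP$ and contributes $\mathrm{tr}_R^P(wv)$ to $\mathrm{tr}_P^W(v)$, and $R=P$ exactly when $w\in N_W(P)$. Hence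
\begin{equation}\label{eq:mackey}
\mathrm{tr}_P^W(v)\in\sum_{n\in\bar N}nv+\sum_{R<P}\mathrm{tr}_R^P\,V^R .
\end{equation}

The next lemma detects split injections on a single Brauer quotient. With Lemma~\ref{lem:cancel} it turns homological information about the complexes $Z(L)$ into information about the homotopy type of $Z$.

\begin{lemma}\label{lem:split}
Let $\phi\colon M\to N$ be a map of $p$-permutation $kW$-modules, where $M$ is indecomposable with vertex $P$. If $\phi(P)$ is injective, then $\phi$ is split injective.
\end{lemma}

\begin{proof}
The $k\bar N$-module $M(P)$ is projective, hence injective, so there is a $k\bar N$-map $g'\colon N(P)\to M(P)$ with $g'\phi(P)=1$. By Higman's criterion the identity of the projective module $M(P)$ has the form $\sum_{n\in\bar N}nen^{-1}$ with $e$ a $k$-linear endomorphism, so $g'=\sum_n nbn^{-1}$ with $b=eg'$. Choose $P$-stable bases of $N$ and $M$. By (B1) the $P$-fixed basis vectors give bases of $N(P)$ and $M(P)$. Define a $kP$-map $a\colon N\to M$ by the matrix of $b$ on the fixed basis vectors and by zero on the others; then $a(P)=b$.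

Put $g=\mathrm{tr}_P^W(a)\in\mathrm{Hom}_{kW}(N,M)$ and apply \eqref{eq:mackey} to $V=\mathrm{Hom}_k(N,M)$. A term $\mathrm{tr}_R^P(a')$ with $R<P$ and $a'$ $R$-linear sends $u\in N^P$ to $\mathrm{tr}_R^P(a'(u))$, so it induces zero on Brauer quotients. Therefore $g(P)=\sum_nnbn^{-1}=g'$, and $(g\phi)(P)$ is the identity of $M(P)\ne0$. So $g\phi$ is not nilpotent, and by Fitting's lemma it is an automorphism of the indecomposable module $M$.
\end{proof}

\begin{lemma}\label{lem:conc}
Let $Z$ be a bounded complex of $p$-permutation $kW$-modules.
\begin{enumerate}
\item[(a)] If $H_*(Z(L))$ is concentrated in degree $0$ for all $p$-subgroups $L\neq1$, then $Z\simeq Z'$ with $Z'$ a bounded complex of $p$-permutation modules and $Z'_i$ projective for $i\ne0$.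
\item[(b)] If this holds for $L=1$ as well, then $Z$ is homotopy equivalent to the module $H_0(Z)$.
\end{enumerate}
\end{lemma}

\begin{proof}
We may take $Z$ minimal. For (a), suppose that $Z_d$ is not projective for some $d>0$, and take $d$ maximal. Let $M\mid Z_d$ be indecomposable and not projective, with vertex $L\ne1$. Then $Z_{d+1}(L)=0$ and $H_d(Z(L))=0$, so $Z_d(L)\to Z_{d-1}(L)$ is injective. By Lemma~\ref{lem:split}, $M\to Z_{d-1}$ is split injective, which contradicts Lemma~\ref{lem:cancel}. The dual complex $Z^*$ is minimal and satisfies the hypothesis by (B2), so the terms in negative degrees are projective too. For (b), run the same argument with the largest $d>0$ such that $Z_d\ne0$ and any indecomposable summand $M$ of $Z_d$. It shows that $Z$ is concentrated in degree $0$.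
\end{proof}

\begin{lemma}\label{lem:stabtriv}
Let $Q\neq1$ be a Sylow $p$-subgroup of $W$, and let $Z$ be a bounded complex of $p$-permutation $kW$-modules. Suppose that for every $p$-subgroup $L\ne1$ the homology of $Z(L)$ is one-dimensional and lies in degree $0$, and that $N_W(Q)$ acts trivially on $H_0(Z(Q))$. Then $Z\cong k$ in $\mathrm{St}(kW)$.
\end{lemma}

\begin{proof}
Take $Z'$ as in Lemma~\ref{lem:conc}(a) and put $M=Z'_0$. Removing the projective terms does not change the object of $\mathrm{St}(kW)$, so $Z\cong M$ there. For $L\ne1$ the complex $Z'(L)$ is the module $M(L)$, so $M(L)\cong H_0(Z(L))$. Choose $v\in M^Q$ with nonzero image $\bar v$ in $M(Q)$. By \eqref{eq:mackey}, the image of $\mathrm{tr}_Q^W(v)$ in $M(Q)$ is $|N_W(Q):Q|\,\bar v\ne0$, because the action is trivial and the index is prime to $p$. So the map $\phi\colon k\to M$, $1\mapsto\mathrm{tr}_Q^W(v)$, has $\phi(Q)$ injective. The group $Q$ is a vertex of $k$, since $k\mid k[W/Q]$ and $k(Q)=k$. By Lemma~\ref{lem:split}, $M\cong k\oplus M'$. Comparing dimensions gives $M'(L)=0$ for all $L\ne1$, so by (B4) every indecomposable summand of $M'$ has vertex $1$, and $M'$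 is projective.
\end{proof}

The hypothesis on $N_W(Q)$ cannot be dropped: for the dihedral group of Example~\ref{ex:polygon}, the module $Z=\mathrm{sgn}$ satisfies the other hypothesis.

\section{The endotrivial complex of a Borel--Smith function}\label{sec:endo}

By (B2) and the K\"unneth theorem, if $X$ and $X'$ are endotrivial then so are $X\otimes X'$, $X^*$ and $X[m]$, with
\begin{equation}\label{eq:ho}
h_{X\otimes X'}=h_X+h_{X'},\quad h_{X^*}=-h_X,\quad h_{X[m]}=h_X+m,\quad o_{X\otimes X'}=o_Xo_{X'},\quad o_{X^*}=o_X^{-1},
\end{equation}
and $o_{X[m]}=o_X$. A character $\chi$ of $G$ is endotrivial with $h_\chi=0$ and $o_\chi(P)=\chi|_{N_G(P)}$. The restriction of $X$ to a subgroup is endotrivial with the restricted function $h$.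

\begin{lemma}\label{lem:endo}
Let $X,X'$ be endotrivial complexes for $G$.
\begin{enumerate}
\item[(a)] $X\otimes X^*\simeq k$.
\item[(b)] If $h_X=h_{X'}$, then $X'\simeq X\otimes\chi$ for a character $\chi$ of $G$. If $G$ is a $p$-group, then $X'\simeq X$.
\item[(c)] Let $\mathsf H=H_{h_X(1)}$ and $\ell=\mathsf H(X)$. For $p$-permutation modules $M,M'$, every element of $\mathrm{Hom}_K(X\otimes M,X\otimes M')$ equals $1\otimes g$ for a unique $g\in\mathrm{Hom}_{kG}(M,M')$, and $\mathsf H$ maps this group bijectively onto $\mathrm{Hom}_{kG}(\ell\otimes M,\ell\otimes M')$.
\end{enumerate}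
\end{lemma}

\begin{proof}
If $h_X=h_{X'}$, the complex $Z=X'\otimes X^*$ is endotrivial with $h_Z=0$, so by Lemma~\ref{lem:conc}(b) it is homotopy equivalent to the character $\chi=o_{X'}(1)o_X(1)^{-1}$. For $X'=X$ this is (a), and in general $X'\simeq X'\otimes X^*\otimes X\simeq\chi\otimes X$. A $p$-group has only the trivial character. By (a), $X\otimes-$ is an autoequivalence of the homotopy category of $p$-permutation modules, so $g\mapsto1\otimes g$ is a bijection from $\mathrm{Hom}_K(M,M')=\mathrm{Hom}_{kG}(M,M')$. Finally $\mathsf H(1\otimes g)=1_\ell\otimes g$, and $g\mapsto1_\ell\otimes g$ is bijective because $\ell$ is one-dimensional.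
\end{proof}

For endotrivial complexes the transfer argument suggested in the introduction does work. The complex is built for $S$ from representation spheres, induced to $G$, and cut down by an idempotent. The difficulty is to find the idempotent on the level of complexes, and Lemma~\ref{lem:endo}(c) reduces this to the level of homology.

\begin{proposition}\label{prop:exist}
For every Borel--Smith function $f$ on the $p$-subgroups of $G$ there is an endotrivial complex $X$ with $h_X=f-1$ and $o_X(1)=1$.
\end{proposition}

\begin{proof}
\emph{The Sylow subgroup.} By a theorem of tom Dieck \cite[Theorem~III.5.4]{tomDieck}, the Borel--Smith functions of a nilpotent group are the dimension functions of virtual real representations. There the quaternion condition is imposed for all generalized quaternion quotients $K/H$ of order at least $8$. It follows from our condition (iv), because $K/H$ contains a quaternion group of order $8$, which has the same subgroup of order $2$. So $f|_S=f_V-f_U$ for real representations $V,U$ of $S$. Let $\Sigma(V)$ be the augmented chain complex of the simplicial complex $\Delta$ of Lemma~\ref{lem:linear}. Its terms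 are permutation modules, and by (B1) $\Sigma(V)(P)$ is the augmented chain complex of $\Delta^P$. So $\Sigma(V)$ is endotrivial with $h=f_V-1$. By \eqref{eq:ho}, $X_S=(\Sigma(V)\otimes\Sigma(U)^*)[-1]$ is endotrivial with $h_{X_S}=f|_S-1$. Let $\mathsf H=H_{f(1)-1}$ and $\ell=\mathsf H(X_S)\cong k$.

\emph{The induced complex.} Let $Y=\mathrm{Ind}_S^GX_S$, so $\mathsf H(Y)=\mathrm{Ind}_S^G\ell\cong k[G/S]$. The Mackey formula gives
\[
\mathrm{Res}_SY\cong\bigoplus_{g\in S\backslash G/S}\mathrm{Ind}_{R_g}^S\mathrm{Res}_{R_g}\,{}^gX_S,\qquad R_g=S\cap{}^gS .
\]
The complexes $\mathrm{Res}_{R_g}{}^gX_S$ and $\mathrm{Res}_{R_g}X_S$ are endotrivial for the $p$-group $R_g$, with functions $P\mapsto f(g^{-1}Pg)-1$ and $P\mapsto f(P)-1$. These agree because $f$ is invariant under conjugation in $G$; this is the only use of invariance beyond $S$. By Lemma~\ref{lem:endo}(b) the two complexes are homotopy equivalent. Since $\mathrm{Ind}_R^S\mathrm{Res}_RX_S\cong X_S\otimes k[S/R]$, we obtain mutually inverse homotopy equivalences $u\colon\mathrm{Res}_SY\to X_S\otimes N$ and $v$, where $N=\bigoplus_gk[S/R_g]$.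

\emph{The idempotent.} The ring homomorphism $\mathsf H\colon\mathrm{End}_K(Y)\to\mathrm{End}_{kG}(\mathsf H(Y))$ is bijective. Indeed, the adjunction between induction and restriction identifies it with the map $\mathrm{Hom}_K(X_S,\mathrm{Res}_SY)\to\mathrm{Hom}_{kS}(\ell,\mathrm{Res}_S\mathsf H(Y))$, and $u$ identifies this with $\mathrm{Hom}_K(X_S,X_S\otimes N)\to\mathrm{Hom}_{kS}(\ell,\ell\otimes N)$, which is bijective by Lemma~\ref{lem:endo}(c). The endomorphism $\bar e$ of $k[G/S]$ that sends every coset to $|G:S|^{-1}\sum_{gS}gS$ is an idempotent with image the trivial module. Let $e\in\mathrm{End}_K(Y)$ be the idempotent with $\mathsf H(e)=\bar e$, and let $a$ be a chain map in the class $e$. The ring of chain endomorphisms of $Y$ is finite, so some power $\tilde e=a^m$ with $m\ge1$ is idempotent, and its class is $e^m=e$. Put $X=\tilde eY$. It is a direct summand of $Y$, so its terms are $p$-permutation modules, and $\mathsf H(X)=\bar e\,k[G/S]$ is the trivial module.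

\emph{Restriction to $S$.} By Lemma~\ref{lem:endo}(c), $uev=1\otimes g$ for a unique $g\in\mathrm{End}_{kS}(N)$, and uniqueness gives $g^2=g$. Write $\tilde e=ir$ and $1\otimes g=i'r'$ with the inclusions and projections of the summands $X$ and $X_S\otimes gN$. Then $r'ui$ and $rvi'$ are mutually inverse in $K$: for instance $(rvi')(r'ui)=rv(1\otimes g)ui=rei=1$. So $\mathrm{Res}_SX\simeq X_S\otimes gN$. Applying $\mathsf H$ gives $\dim gN=1$, so $gN\cong k$ and $\mathrm{Res}_SX\simeq X_S$. Every $p$-subgroup of $G$ is conjugate to a subgroup of $S$, and conjugate subgroups have isomorphic Brauer quotients. Hence $X$ is endotrivial with $h_X=f-1$.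
\end{proof}

Let $X_f$ denote any endotrivial complex with $h_{X_f}=f-1$. By Lemma~\ref{lem:endo}(b) and \eqref{eq:ho}, another choice multiplies $o_{X_f}(S)$ by the restriction of a character of $G$, so $\theta(f)$ is well defined. The Borel--Smith conditions are preserved under sums, and $(X_f\otimes X_g)[1]$ has $h=(f-1)+(g-1)+1=f+g-1$. So it can serve as $X_{f+g}$, and
\begin{equation}\label{eq:mult}
\theta(f+g)=\theta(f)\,\theta(g).
\end{equation}

\section{Necessity of the conditions}\label{sec:nec}

Let $\mathbf C$ realize $f$ and put $\underline n=f-1$. Then $f\ge0$ by definition, and $f$ is a Borel--Smith function by Theorem~\ref{thm:known}.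

\emph{Monotonicity.} A subgroup $H$ of a $p$-group $K$ is joined to $K$ by a chain of subgroups, each normal of index $p$ in the next, so we may assume $H\trianglelefteq K$ of index $p$. Let $J=K/H$. In $D^b(kJ)$ the map $\widetilde{\mathbf C}(K)\to\widetilde{\mathbf C}(H)$ is a map $k[\underline n(K)]\to k[\underline n(H)]$, that is, an element of $\mathrm{Ext}_{kJ}^{\underline n(H)-\underline n(K)}(k,k)$. By Lemma~\ref{lem:indexp} it becomes invertible in $\mathrm{St}(kJ)$, where $k\ne0$ by Lemma~\ref{lem:onedim}. So the element is nonzero, and $\underline n(K)\le\underline n(H)$.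

\emph{The orientation class.} By Lemma~\ref{lem:brauer} with $H=1$, the complex $\widetilde{\mathbf C}(1)$ consists of $p$-permutation $kG$-modules and has Brauer quotients $\widetilde{\mathbf C}(P)$. So it is endotrivial with $h=f-1$, and we may take $X_f=\widetilde{\mathbf C}(1)$. If $f(S)=0$, then $H_{-1}(\widetilde{\mathbf C}(S))$ is a nonzero quotient of the trivial module $\underline k(S)$. Hence $o_{X_f}(S)=1$ and $\theta(f)=1$. This proves the ``only if'' part of Theorem~\ref{thm:B}.

\section{A dimension bound for $p$-groups}\label{sec:bound}

In a linear sphere $S(V)$ for a $p$-group $Q$, a cell with isotropy group $M$ lies in $S(V^M)$, so its dimension is at most $f_V(M)-1$. Also, $M$ can be an isotropy group only if $V^U\ne V^M$ for all $U>M$. We show that a minimal algebraic sphere has the same two properties. The first step is a substitute for the following fact about representations: if $L\le M$, $L\le N$ and $V^N=V^L$, then $V^{\langle M,N\rangle}=V^M\cap V^N=V^M\cap V^L=V^M$.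

\begin{lemma}\label{lem:join}
Let $Q$ be a $p$-group and $f$ a monotone function on its subgroups that satisfies condition \emph{(ii)}. If $L\le M$, $L\le N$ and $f(N)=f(L)$, then $f(\langle M,N\rangle)=f(M)$.
\end{lemma}

\begin{proof}
We use induction on $|Q:L|$. ``Induction at $L'$ with $(M',N')$'' means the statement for a subgroup $L'>L$ and overgroups $M',N'$ of $L'$ with $f(N')=f(L')$. If $M=L$ or $N=L$ the claim holds by hypothesis, so let $M,N\ne L$. Choose $L<M_1\le M$ and $L<N_1\le N$ with $|M_1:L|=|N_1:L|=p$. Then $f(L)\ge f(N_1)\ge f(N)=f(L)$. It suffices to prove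
\begin{equation}\label{eq:core}
f(\langle M_1,N_1\rangle)=f(M_1).
\end{equation}
Indeed, induction at $M_1$ with $(M,\langle M_1,N_1\rangle)$ then gives $f(\langle M,N_1\rangle)=f(M)$, and induction at $N_1$ with $(\langle M,N_1\rangle,N)$ gives $f(\langle M,N\rangle)=f(\langle M,N_1\rangle)$.

The group $L$ is normal in $\langle M_1,N_1\rangle$. View $f$ as a function on the subgroups of $R=\langle M_1,N_1\rangle/L$; induction is available at every nontrivial subgroup of $R$. With $A=N_1/L$ and $B=M_1/L$ we have $R=\langle A,B\rangle$, $|A|=|B|=p$ and $f(A)=f(1)$, and we must show $f(R)=f(B)$.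

\emph{Commuting subgroups.} Let $A',B'\le R$ be commuting subgroups of order $p$ with $f(A')=f(1)$. We claim $f(A'B')=f(B')$. For $A'\ne B'$ put $T=A'\times B'$. All terms in the sum of condition (ii) are nonnegative, so $f(1)-f(T)\ge(f(A')-f(T))+(f(B')-f(T))$. This gives $f(B')\le f(T)$, and monotonicity gives equality.

\emph{A normal subgroup.} To reduce to the commuting case we need a central subgroup on which $f$ takes the value $f(1)$. By induction at $A$, the subgroups $K'\ge A$ of $R$ with $f(K')=f(1)$ are closed under joins, so there is a largest one, $K$. Suppose that $K$ is not normal in $R$. Then $N_R(K)<R$, and we can choose $s\in N_R(N_R(K))\setminus N_R(K)$. The subgroups $K$ and ${}^sK$ are distinct, both are normal in $N_R(K)$, and $f({}^sK)=f(1)$. If $K\cap{}^sK\ne1$, then $f(K\cap{}^sK)=f(1)$ by monotonicity, and induction at $K\cap{}^sK$ with $(K,{}^sK)$ gives $f(\langle K,{}^sK\rangle)=f(1)$. Then ${}^sK\le K$ by maximality, a contradiction. If $K\cap{}^sK=1$, then $K$ and ${}^sK$ commute elementwise, so the commuting case gives $f(A\cdot{}^sA)=f({}^sA)=f(1)$. Then ${}^sA\le K\cap{}^sK=1$ by maximality, again a contradiction.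 So $K\trianglelefteq R$.

\emph{Conclusion.} The nontrivial normal subgroup $K$ contains a subgroup $Z$ of order $p$ central in $R$, and $f(Z)=f(1)$ by monotonicity. The commuting case gives $f(ZB)=f(B)$. Induction at $Z$ with $(ZB,K)$ gives $f(\langle B,K\rangle)=f(ZB)$, and $\langle B,K\rangle=R$ since $A\le K$. This proves \eqref{eq:core}.
\end{proof}

Condition (ii) is needed: on $Q=\mathbb Z/p\times\mathbb Z/p$, the monotone function with $f(Q)=0$ and $f=1$ on proper subgroups violates the conclusion for $L=1$ and distinct $M,N$ of order $p$.

For a $p$-group $Q\neq1$ let $\Gamma_Q^+$ be the full subcategory of $\Gamma_Q$ on the orbits $Q/L$ with $L\ne1$. The trivial subgroup is left out because in Section~\ref{sec:suff} it stands for the subgroup at which the sphere has not yet been built.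

\begin{proposition}\label{prop:bound}
Let $Q\ne1$ be a $p$-group, $f$ a monotone Borel--Smith function on its subgroups, and $\underline n=f-1$. Let $\mathbf B$ be a bounded complex of projective $k\Gamma_Q^+$-modules such that for every $1\ne L\le Q$ the homology of $\mathbf B(L)$ is one-dimensional and lies in degree $\underline n(L)$. Then $\mathbf B$ is homotopy equivalent to a complex of projectives concentrated in degrees at most $\max_{L\ne1}\underline n(L)$.
\end{proposition}

\begin{proof}
Write $W_L=N_Q(L)/L$, and take $\mathbf B$ minimal among bounded complexes of projectives. The endomorphism ring of $k[?,Q/M]$ is a group algebra of the $p$-group $W_M$, hence local. By the Krull--Schmidt theorem $\mathbf B_i=\bigoplus_Mk[?,Q/M]^{m_i(M)}$, with $M\neq1$ running over conjugacy classes. Call $L$ \emph{closed} if $f(U)<f(L)$ for all $L<U\le Q$; conjugates of closed subgroups are closed. We prove by downward induction on $|L|$: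
\[
m_i(L)\ne0\quad\Longrightarrow\quad L\text{ is closed and }i\le\underline n(L).
\]
Fix $L\ne1$ and assume this for all subgroups of larger order.

\emph{The cells of type $L$.} Since $\mathrm{Hom}(k[?,Q/M],k[?,Q/M'])=k[(Q/M')^M]$ vanishes when $|M'|<|M|$, the summands with $|M|>|L|$ form a subcomplex $\mathbf D\subset\mathbf B$. Among the other summands only those with $M$ conjugate to $L$ are nonzero at $L$. So $P=\mathbf B(L)/\mathbf D(L)$ is a bounded complex with $P_i=(kW_L)^{m_i(L)}$. We claim: \emph{if $P\ne0$ has top degree $d$, then $H_d(P)\ne0$.} Otherwise $P_d\to P_{d-1}$ is injective, hence split injective because $P_d$ is an injective module. Let $\mathbf B_i^L=k[?,Q/L]^{m_i(L)}$. Evaluation at $L$ gives a bijection $\mathrm{Hom}(\mathbf B^L_i,\mathbf B^L_j)\to\mathrm{Hom}_{kW_L}(P_i,P_j)$ and sends the component $\mathbf B_d^L\to\mathbf B_{d-1}^L$ of the differential to the differential of $P$. So this component is split injective, hence so is $\mathbf B_d^L\to\mathbf B_{d-1}$, contrary to Lemma~\ref{lem:cancel}.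

\emph{Case $L$ closed.} If a summand of $\mathbf D$ of type $M$ is nonzero at $L$, then a conjugate of $M$ properly contains $L$, so $\underline n(M)<\underline n(L)$. By induction $\mathbf D(L)$ is concentrated in degrees below $\underline n(L)$. For $i>\underline n(L)$ the outer terms of the exact sequence $H_i(\mathbf B(L))\to H_i(P)\to H_{i-1}(\mathbf D(L))$ vanish, so $H_i(P)=0$. By the claim, $P_i=0$ for $i>\underline n(L)$.

\emph{Case $L$ not closed.} There is $U>L$ with $f(U)=f(L)$. Choose $L<N\le U$ with $|N:L|=p$; then $f(N)=f(L)$ by monotonicity, and $W_L\ne1$. If $M'\ge L$ is closed, Lemma~\ref{lem:join} gives $f(\langle M',N\rangle)=f(M')$, so $N\le M'$. For closed $M$, a coset $gM$ is fixed by $L$ if and only if $L\le{}^gM$, and then $N\le{}^gM$; thus $(Q/M)^L=(Q/M)^N$. By induction all summands of $\mathbf D$ have closed type, so $\mathbf D(N)\to\mathbf D(L)$ is an isomorphism. Also $\mathbf D(N)=\mathbf B(N)$, because summands with $|M|\le|L|$ vanish at $N$. Hence the homology of $\mathbf D(L)$ is $k$ in degree $\underline n(N)=\underline n(L)$, and in $D^b(kW_L)$ the inclusion $\mathbf D(L)\to\mathbf B(L)$ is a scalar map $k[\underline n(L)]\to k[\underline n(L)]$.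 Its cone $P$ is perfect and $k\ne0$ in $\mathrm{St}(kW_L)$, so the scalar is nonzero. Then $P$ is acyclic, and the claim gives $P=0$.
\end{proof}

\section{Construction of the realizing complex}\label{sec:suff}

Let $f\ge0$ be a monotone Borel--Smith function with $f(S)\ge1$ or $\theta(f)=1$, and put $\underline n=f-1$. Fix an endotrivial complex $X$ with $h_X=\underline n$. If $f(S)=0$, tensor $X$ with a character of $G$ so that $o_X(S)=1$; this is possible because $\theta(f)=1$. Write $o_H=o_X(H)$, a character of $W_H$. The complex $X$ serves as a template: it prescribes a consistent family of orientation characters for the sphere to be built.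

List the conjugacy classes of $p$-subgroups in order of nonincreasing size, starting with $S$. We treat the classes one at a time and construct bounded augmented complexes $\mathbf D$ in degrees $\ge0$ whose terms are sums of modules $E_KR$, with $K$ in a treated class and $R$ a projective $kW_K$-module, such that
\begin{itemize}
\item[($*_1$)] for every treated $K$, the homology of $\widetilde{\mathbf D}(K)$ is the $kW_K$-module $o_K$ in degree $\underline n(K)$;
\item[($*_2$)] no summand $E_KR$ with $f(K)=0$ occurs.
\end{itemize}
After the last class, $\mathbf D$ is a perfect complex that realizes $f$, and with Section~\ref{sec:nec} this proves Theorem~\ref{thm:B}.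

\subsection{The Sylow subgroup}

The group $W_S$ has order prime to $p$, so every $kW_S$-module is projective. If $f(S)\ge1$, let $\mathbf D=E_S(k)\oplus E_S(o_S)[\underline n(S)]$ with zero differential. Let the augmentation be adjoint to the identity of $k$ on $E_S(k)$ and zero on the other summand. Then $\widetilde{\mathbf D}(S)$ is the sum of $k\xrightarrow{=}k$ and $o_S[\underline n(S)]$. If $f(S)=0$, let $\mathbf D=0$. Then $\widetilde{\mathbf D}(S)=k[-1]$, and ($*_1$) holds because $o_S=1$. This is the only place where $\theta(f)=1$ is used.

\subsection{The inductive step: stable homology}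

Let $H$ represent the next class and put
\[
W=W_H,\qquad n=\underline n(H),\qquad\chi=o_H,\qquad D=\mathbf D(H),\qquad A=\widetilde{\mathbf D}(H).
\]
Since $H$ is not a Sylow subgroup, $p$ divides $|W|$; let $Q=K_0/H\ne1$ be a Sylow $p$-subgroup of $W$. Every $p$-subgroup $U>H$ has been treated. In geometric terms, $D$ is the chain complex of the singular set of the $W$-action on the $H$-fixed sphere, and it remains to attach free $W$-cells. That $D$ has no free cells so far is expressed by
\begin{equation}\label{eq:nofree}
\text{each $D_i$ is a summand of a sum of modules $k[W/L]$ with $L\ne1$ a $p$-subgroup of $W$.}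
\end{equation}
Indeed, $D_i$ is a summand of a sum of modules $k[(G/K)^H]$ with $K$ treated. If $gK$ is fixed by $H$, then $H\le{}^gK$, and the inclusion is proper because $H$ is not treated. The stabilizer of $gK$ in $W$ is $N_{{}^gK}(H)/H$, which is a nontrivial $p$-group.

Attaching free cells does not change the image of $A$ in $\mathrm{St}(kW)$, so this image must already be correct.

\begin{lemma}\label{lem:stable}
$A\cong\chi[n]$ in $\mathrm{St}(kW)$.
\end{lemma}

\begin{proof}
Let $Z=A\otimes X(H)^*$, a bounded complex of $p$-permutation $kW$-modules. For a $p$-subgroup $L=U/H\ne1$ of $W$, Lemma~\ref{lem:brauer}, (B2) and (B3) give $Z(L)\cong\widetilde{\mathbf D}(U)\otimes X(U)^*$, equivariantly for $N_W(L)$. By ($*_1$) its homology is $o_U\otimes o_U^{-1}=k$ in degree $0$. Lemma~\ref{lem:stabtriv} gives $Z\cong k$ in $\mathrm{St}(kW)$. On the other hand $X(H)\cong\chi[n]$ in $D^b(kW)$, so $Z\cong A\otimes\chi^{-1}[-n]$ in $D^b(kW)$.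
\end{proof}

\subsection{The case $n=-1$}

Here $f(H)=0$, so $f(K)=0$ for every $K$ containing a conjugate of $H$, by monotonicity and $f\ge0$. By ($*_2$), $D=0$ and $A=k[-1]$. Lemmas~\ref{lem:stable} and~\ref{lem:onedim} give $\chi=1$. So ($*_1$) holds for $H$, and we leave $\mathbf D$ unchanged.

\subsection{The case $n\ge0$: lifting the stable isomorphism}

An isomorphism in $\mathrm{St}(kW)$ need not come from a map $A\to\chi[n]$ in $D^b(kW)$. For $G=\mathbb Z/p$ with $p$ odd and the non-monotone Borel--Smith function $f(G)=3$, $f(1)=1$, the step $H=1$ would have $A\simeq k[2]$ and $\chi[n]=k$. These are stably isomorphic by Lemma~\ref{lem:period}, but $\mathrm{Hom}_{D^b}(k[2],k)=0$. The lift exists when $A$ behaves like a complex of dimension at most $n$, and Proposition~\ref{prop:bound} supplies this over $Q$.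

\begin{proposition}\label{prop:lift}
If $n\ge0$, there is a morphism $\varphi\colon A\to\chi[n]$ in $D^b(kW)$ with perfect cone.
\end{proposition}

\begin{proof}
\emph{Step 1: the obstruction group.} In degrees above the top degree of $A$, the stable isomorphism is represented by a module map. Let $P_\bullet\to\chi$ be a projective resolution, and choose $r\ge2$ such that $A_i=0$ for $i\ge N:=n+r$. Let $T=(P_{r-1}\to\dots\to P_0)$ and $M=P_r/\partial P_{r+1}$. The sequence $T\to P_\bullet\to P_{\ge r}$ gives, after a shift, a triangle
\[
\chi[n]\xrightarrow{\;s\;}M[N]\to T[n+1]\to\chi[n+1].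
\]
Let $F\to A$ be a quasi-isomorphism from a bounded below complex of projectives, and let $M'=F_N/\partial F_{N+1}$. Since $H_i(F)=0$ for $i>N$, we have $F_{\ge N}\cong M'[N]$, and the sequence $F_{<N}\to F\to F_{\ge N}$ gives a map $A\to M'[N]$ with perfect cone. By Lemma~\ref{lem:stable}, $M'\cong M$ in $\mathrm{St}(kW)$, and by Rickard's theorem some module map $M'\to M$ is invertible in $\mathrm{St}(kW)$. The composite $\beta\colon A\to M'[N]\to M[N]$ is a morphism of $D^b(kW)$ that is invertible in $\mathrm{St}(kW)$. Suppose that
\begin{equation}\label{eq:obs}
\mathrm{Hom}_{D^b(kW)}(A,T[n+1])=0 .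
\end{equation}
Then $\beta=s\varphi$ for some $\varphi\colon A\to\chi[n]$. As $s$ and $\beta$ are invertible in $\mathrm{St}(kW)$, so is $\varphi$, and its cone is perfect. It remains to prove \eqref{eq:obs}.

\emph{Step 2: reduction to cohomology with coefficients in a functor.} The terms of $T$ are injective, so \eqref{eq:obs} can be computed in $K(kW)$. The termwise split sequence $k[-1]\to A\to D$ gives an exact sequence
\[
\mathrm{Hom}_K(D,T[n+1])\to\mathrm{Hom}_K(A,T[n+1])\to\mathrm{Hom}_K(k[-1],T[n+1]),
\]
and the last group is zero because $T[n+1]$ lives in degrees $\ge n+1$. The first group is the homology of the total complex of the bounded double complex $\mathrm{Hom}_{kW}(D_i,T_j)$ at the spot $i-j=n+1$. For a $kW$-module $V$ put $N_j(V)=H_j(\mathrm{Hom}_{kW}(V,T))$, an additive contravariant functor of $V$. The spectral sequence of the double complex that starts with the differential of $T$ has second page $H^i(N_j(D_\bullet))$. So it suffices to show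
\begin{equation}\label{eq:van}
H^{\,n+1+j}\bigl(N_j(D_\bullet)\bigr)=0\qquad(0\le j\le r-1).
\end{equation}
For $j=r-1$ this holds because $D_{n+r}=0$. Fix $j$ with $0\le j\le r-2$ and put $i=n+1+j$.

\emph{Step 3: a functor that vanishes on free modules.} We want to pass from $W$ to $Q$. The complex $D$ has no free orbits over $W$, but its restriction to $Q$ may have some, and Proposition~\ref{prop:bound} does not control them. So we first change the coefficients. A cycle in $\mathrm{Hom}_{kW}(V,T_j)$ maps $V$ into the cycles of $T$, which gives a natural map $\rho_V\colon N_j(V)\to\mathrm{Hom}_{kW}(V,H_j(T))$. Put $\hat N(V)=\ker\rho_V$, an additive subfunctor of $N_j$. For $V=kW$ the map $\rho_V$ is the identity of $H_j(T)$, so $\hat N(kW)=0$. For $V=k[W/L]$ with $L\ne1$ a $p$-subgroup, $\rho_V$ is the map $H_j(T^L)\to H_j(T)^L$, and it is zero. If $1\le j\le r-2$ this holds because $H_j(T)=0$. If $j=0$, then $H_0(T)=\chi$; the module $P_0$ is free over $kL$, so $P_0^L=\mathrm{tr}_1^LP_0$, and $\mathrm{tr}_1^L(v)$ maps to $|L|$ times the image of $v$, which is $0$, because $L$ acts trivially on $\chi$. By \eqref{eq:nofree} and additivity, $\hat N(D_\bullet)=N_j(D_\bullet)$.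

\emph{Step 4: transfer.} For a $kW$-module $V$ the maps
\[
V\to V\otimes k[W/Q]\to V,\qquad v\mapsto\sum_{wQ}v\otimes wQ,\qquad v\otimes wQ\mapsto v,
\]
are natural in $V$, and their composite is multiplication by $|W:Q|\in k^\times$. There is also a natural isomorphism $V\otimes k[W/Q]\cong\mathrm{Ind}_Q^W\mathrm{Res}_QV$. Hence $H^i(\hat N(D_\bullet))$ is a direct summand of $H^i(\hat N(\mathrm{Ind}_Q^W\mathrm{Res}_QD_\bullet))$.

\emph{Step 5: the orbit category of $Q$.} The functor $\Gamma_Q\to\Gamma_G$, $Z\mapsto G\times_{K_0}Z$, sends $Q/(U/H)$ to $G/U$. Let $\mathbf D^\sharp$ be the pullback of $\mathbf D$ along it, so $\mathbf D^\sharp(U/H)=\mathbf D(U)$ and $\mathbf D^\sharp(1)=\mathrm{Res}_QD$. For a $G$-set $Y$, the $G$-maps $G\times_{K_0}Z\to Y$ are the $Q$-maps $Z\to Y^H$, so the pullback of $k[Y^?]$ is $k[(Y^H)^?]$. All subgroups of $Q$ are $p$-groups, so this is a sum of representable functors, and $\mathbf D^\sharp$ is a complex of projective $k\Gamma_Q$-modules. Define a $k\Gamma_Q$-module $\mathbf N$ by $\mathbf N(L)=\hat N(\mathrm{Ind}_Q^Wk[Q/L])$; then $\mathbf N(1)=\hat N(kW)=0$. Let ${}^+$ denote restriction to $\Gamma_Q^+$.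 For projective $k\Gamma_Q$-modules $\mathbf R$ there are natural isomorphisms
\[
\hat N(\mathrm{Ind}_Q^W\mathbf R(1))\cong\mathrm{Hom}_{k\Gamma_Q}(\mathbf R,\mathbf N)\cong\mathrm{Hom}_{k\Gamma_Q^+}(\mathbf R^+,\mathbf N^+).
\]
To see this, let $\mathbf R=k[?,Q/L]$. The first two groups equal $\mathbf N(L)$, by definition and by Yoneda's lemma, compatibly with $Q$-maps and hence with all morphisms between representable functors. The second map is restriction; if $L\ne1$ then $\mathbf R^+$ is representable and the third group is $\mathbf N(L)$, and if $L=1$ then $\mathbf R^+=0$ and $\mathbf N(1)=0$. Additivity extends both isomorphisms to sums and summands. The same description shows that $\mathbf B=(\mathbf D^\sharp)^+$ is a bounded complex of projective $k\Gamma_Q^+$-modules. It now suffices to show that $H^i(\mathrm{Hom}(\mathbf B_\bullet,\mathbf N^+))=0$.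

\emph{Step 6: the dimension bound.} The constant module $\underline k=k[?,Q/Q]$ is projective over $k\Gamma_Q^+$, so the augmented complex $\widetilde{\mathbf B}$ consists of projectives. By ($*_1$), $\widetilde{\mathbf B}(U/H)=\widetilde{\mathbf D}(U)$ has one-dimensional homology in degree $\underline n(U)$ for $H<U\le K_0$. The function $U/H\mapsto f(U)$ on the subgroups of $Q$ is a monotone Borel--Smith function. By Proposition~\ref{prop:bound}, $\widetilde{\mathbf B}$ is homotopy equivalent to a complex in degrees at most $\max_{H<U\le K_0}\underline n(U)$, and this number is at most $n$ by monotonicity. Since $i\ge n+1$, we get $H^i(\mathrm{Hom}(\widetilde{\mathbf B}_\bullet,\mathbf N^+))=0$. The complexes $\widetilde{\mathbf B}$ and $\mathbf B$ differ only in degree $-1$ and $i\ge1$, so $H^i(\mathrm{Hom}(\mathbf B_\bullet,\mathbf N^+))=0$ as well. This proves \eqref{eq:van}, hence \eqref{eq:obs}.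
\end{proof}

\subsection{The case $n\ge0$: attaching the cells}

The cone of $\varphi$ is isomorphic to a bounded complex $R$ of projective $kW$-modules. For $i<0$ the outer terms of the exact sequence $H_i(\chi[n])\to H_i(R)\to H_{i-1}(A)$ vanish, because $n\ge0$ and $A$ lives in degrees $\ge-1$. So $H_i(R)=0$ for $i<0$. If the lowest degree $b$ of $R$ is negative, then $R_{b+1}\to R_b$ is onto, hence split, and Lemma~\ref{lem:cancel} applied to the image of a section removes $R_b$. So we may assume $R_i=0$ for $i<0$.

Rotate the triangle to $R[-1]\to A\xrightarrow{\varphi}\chi[n]\to R$. As $R[-1]$ is a bounded complex of projectives, the first map is represented by a chain map $a\colon R[-1]\to A=\widetilde{\mathbf D}(H)$, and $\mathrm{cone}(a)\cong\chi[n]$ in $D^b(kW)$. Let $a'\colon E_HR[-1]\to\widetilde{\mathbf D}$ be the adjoint chain map of $k\Gamma_G$-complexes. Its cone has the terms $\widetilde{\mathbf D}_i\oplus E_HR_i$. The term in degree $-1$ is $\underline k$ and the lower terms vanish, so $\mathrm{cone}(a')=\widetilde{\mathbf D'}$ for an augmented complex $\mathbf D'$ with $\mathbf D'_i=\mathbf D_i\oplus E_HR_i$. We have $\widetilde{\mathbf D'}(H)=\mathrm{cone}(a)$,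 with homology $o_H$ in degree $n$. A subgroup $K$ treated earlier satisfies $|K|\ge|H|$ and is not conjugate to $H$, so $(E_HR)(K)=0$ and $\widetilde{\mathbf D'}(K)=\widetilde{\mathbf D}(K)$. Thus ($*_1$) holds, and ($*_2$) holds because $f(H)\ge1$. This completes the induction and the proof of Theorem~\ref{thm:B}. \hfill$\square$

\begin{example}
For the dihedral group $J$ and the function $f(1)=2$, $f(C)=0$ of Example~\ref{ex:polygon}, the construction starts with $\mathbf D=0$. At $H=1$ we have $A=k[-1]$, $n=1$, and $\chi=\mathrm{sgn}$ by Lemmas~\ref{lem:stable}, \ref{lem:period} and~\ref{lem:onedim}. The rotated triangle $k[-1]\to\mathrm{sgn}[1]\to R\to k$ from the proof of Lemma~\ref{lem:period} provides $\varphi$, and attaching $E_1R$ gives the $p$-gon.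
\end{example}

\begin{remark}
All four Borel--Smith conditions are used to construct $X$; afterwards only condition (ii) appears again, in Lemma~\ref{lem:join}. If $f(S)\ge1$, then $f\ge1$ everywhere and the case $n=-1$ never occurs.
\end{remark}

\section{Computing the orientation class}\label{sec:cor}

The orientation characters at neighboring subgroups determine each other on elements of order prime to $p$. The following formula generalizes the computation in Section~\ref{sec:counter}.

\begin{lemma}\label{lem:relation}
Let $p$ be odd, $f$ a Borel--Smith function and $X=X_f$. Let $H\trianglelefteq K$ be $p$-subgroups with $|K:H|=p$, and let $x\in N_G(H)\cap N_G(K)$ have order prime to $p$ and act on $K/H$ by raising to the power $a\in\mathbb F_p^\times$. Then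
\[
o_X(H)(x)=o_X(K)(x)\cdot a^{(f(H)-f(K))/2}.
\]
\end{lemma}

\begin{proof}
Let $C=K/H$, let $\bar x$ be the image of $x$ in $W_H$, and let $J=C\rtimes\langle\bar x\rangle\le W_H$, with $\omega(\bar x)=a$ as in Lemma~\ref{lem:period}. The group $J$ acts on $X(K)$ through $J\to W_K$, with $C$ acting trivially. A module $V$ with trivial $C$-action is $p$-permutation over $J$ and has $V(C)=V$, since $\mathrm{tr}_1^C$ is multiplication by $p$. So $Z=X(H)\otimes X(K)^*$ is a complex of $p$-permutation $kJ$-modules with $Z(C)\cong X(K)\otimes X(K)^*$ by (B2) and (B3), and the homology of $Z(C)$ is the trivial module in degree $0$. As $C$ is the only nontrivial $p$-subgroup of $J$, Lemma~\ref{lem:stabtriv} gives $Z\cong k$ in $\mathrm{St}(kJ)$. On the other hand $Z\cong o_X(H)o_X(K)^{-1}[m]$ in $D^b(kJ)$ with $m=f(H)-f(K)$, which is even by condition (i). By Lemma~\ref{lem:period}, $o_X(H)o_X(K)^{-1}\omega^{-m/2}\cong k$ in $\mathrm{St}(kJ)$, and Lemma~\ref{lem:onedim} finishes the proof.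
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:C}]
By Theorem~\ref{thm:B}, $f$ is realizable as soon as $f(S)\ge1$ or $\theta(f)=1$.

(1) The group $\mathbb F_2^\times$ is trivial, so $\theta(f)=1$.

(2) The first claim is part of Theorem~\ref{thm:B}. The conditions of Definition~\ref{def:BS} involve only differences of values, so $f+1$ is a monotone Borel--Smith function, and $(f+1)(S)\ge1$.

(3) If $S\trianglelefteq G$, then $N_G(S)=G$ and $\theta$ takes values in the trivial group. Now suppose $N_G(S)=S\,C_G(S)$, and take $X=X_f$ with $o_X(1)=1$ by Proposition~\ref{prop:exist}. Let $x\in C_G(S)$ have order prime to $p$, let $T=S\times\langle x\rangle\le G$, and let $X'$ be the inflation of $\mathrm{Res}_SX$ along $T\to S$. The $p$-subgroups of $T$ are the subgroups of $S$, so $X'$ and $\mathrm{Res}_TX$ are endotrivial with the same function $h$. By Lemma~\ref{lem:endo}(b), $\mathrm{Res}_TX\simeq X'\otimes\chi$ for a character $\chi$ of $T$. Since $x$ acts trivially on $X'$, we get $o_X(P)(x)=\chi(x)$ for all $P\le S$. Taking $P=1$ gives $\chi(x)=1$, and then $P=S$ gives $o_X(S)(x)=1$. Every element of $C_G(S)$ is a product of two of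 its powers, one of $p$-power order and one of order prime to $p$. So $N_G(S)$ is generated by elements on which $o_X(S)$ is trivial, and $\theta(f)=1$.

(4) Let $S=\langle c\rangle$ and let $1=S_0<S_1<\dots<S_t=S$ be its subgroups; all are normalized by $N_G(S)$. An element $x\in N_G(S)$ with $xcx^{-1}=c^b$ raises every element of $S$ to the power $b$, so it acts on each factor $S_{j+1}/S_j$ by the residue of $b$ modulo $p$, which is $\omega(x)$. Multiplying the formulas of Lemma~\ref{lem:relation} along the chain gives $o_X(1)(x)=o_X(S)(x)\,\omega(x)^{(f(1)-f(S))/2}$ for $x$ of order prime to $p$. A character with values in $k^\times$ is determined by its values on such elements, and $o_X(1)$ is a character of $G$. Therefore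
\[
\theta(f)=\bigl[\,\omega^{-(f(1)-f(S))/2}\,\bigr].
\]
For $f(S)=0$, Theorem~\ref{thm:B} says that $f$ is realizable if and only if $\omega^{-f(1)/2}$, equivalently $\omega^{f(1)/2}$, is the restriction of a character of $G$.

(5) The function $(p-1)f$ is a monotone Borel--Smith function with nonnegative values, and $\theta((p-1)f)=\theta(f)^{p-1}=1$ by \eqref{eq:mult}, since $k^\times$ has order $p-1$. Let $G=A_{p+2}$ with $p$ odd, and let $c\colon i\mapsto i+1$ on $\mathbb Z/p$ generate $S$ as in Section~\ref{sec:counter}. For a generator $a$ of $\mathbb F_p^\times$, the permutation $i\mapsto ai$ is a $(p-1)$-cycle that conjugates $c$ to $c^a$. It is odd, so its product with $(p{+}1\;\,p{+}2)$ lies in $N_G(S)$. Hence $\omega$ is onto and has order $p-1$. As $G$ is perfect, its only character is trivial, so by (4) the function $f_m$ is realizable if and only if $\omega^m=1$, that is, if and only if $p-1$ divides $m$.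
\end{proof}

\begin{example}
The obstruction need not be a sign. Let $p=7$ and let $G=\mathrm{PSL}_2(7)$, a simple group of order $168$, with $S$ the image of the upper unitriangular matrices. The normalizer of $S$ fixes the unique line fixed by $S$, so it is the image of the upper triangular matrices, and $\mathrm{diag}(a,a^{-1})$ acts on $S$ by $a^2$. Thus $\omega$ has order $3$, and by Corollary~\ref{cor:C}(4) the function $f(1)=2m$, $f(S)=0$ with $m\ge0$ is realizable if and only if $3$ divides $m$.
\end{example}

\begin{thebibliography}{9}

\bibitem{Broue}
Brou\'e, \emph{On Scott modules and $p$-permutation modules}, 1985.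

\bibitem{HY}
Ian Hambleton and Ergun Yalcin, \emph{Equivariant CW-complexes homotopy equivalent to spheres: a survey}, arXiv:2605.02760 (2026).

\bibitem{Rickard}
Rickard, \emph{Derived categories and stable equivalence}, 1989.

\bibitem{tomDieck}
tom Dieck, \emph{Transformation Groups}.

\end{thebibliography}
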